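\title{Even pretzel knots with maximal concordance crosscap number}

\begin{abstract}
The concordance crosscap number $\gamma_c(K)$ of a knot $K$ is the least first Betti number of a nonorientable surface in $S^3$ whose boundary is a knot smoothly concordant to $K$. An $n$-stranded pretzel knot with exactly one even parameter has $\gamma_c\le n-1$. We prove that for every $n\ge 3$ equality holds for infinitely many such knots, and that these knots represent infinitely many concordance classes; this settles a conjecture from a paper of Jabuka. The lower bound comes from $p$-torsion in the homology of the double branched cover. If the rank of this torsion dropped along a concordance, a nonzero torsion class would extend over the double cover of the concordance by a class that vanishes on the other end, and Donaldson's diagonalization theorem rules this out for an explicit range of parameters.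
\end{abstract}

\section{Introduction}\label{sec:intro}

All manifolds, embeddings and concordances in this paper are smooth, and surfaces are compact. A \emph{spanning surface} of a knot $K\subset S^3$ is a surface $F$ embedded in $S^3$ with $\partial F=K$. The \emph{crosscap number} $\gamma_3(K)$ is the smallest first Betti number $b_1(F)$ of a nonorientable spanning surface $F$ of $K$. Knots $K$ and $K'$ are \emph{concordant} if there is a properly embedded annulus $C\subset S^3\times[0,1]$ with boundary $K\times\{0\}\cup K'\times\{1\}$, and the \emph{concordance crosscap number} is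
\[
\gamma_c(K)=\min\{\gamma_3(K') : K' \text{ is concordant to } K\}.
\]
Thus $\gamma_c$ measures how much of the crosscap number survives when the knot may be replaced by any other knot in its concordance class. A nonorientable surface has $b_1\ge1$, and the unknot bounds a M\"obius band with one half-twist, so $1\le\gamma_c(K)\le\gamma_3(K)$ for every $K$, and $\gamma_c(K)=1$ if $K$ is \emph{slice}, that is, concordant to the unknot. An upper bound for $\gamma_c$ needs one surface. A lower bound must exclude all small surfaces for all knots in a concordance class, and this is where the difficulty lies.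

For nonzero integers $a_1,\dots,a_n$, the pretzel link $P(a_1,\dots,a_n)$ consists of $n$ vertical twist boxes placed side by side and joined cyclically at the top and at the bottom as in Figure~\ref{fig:pretzel}. The $i$-th box is a pair of strands with $a_i$ right-handed half-twists if $a_i>0$ and $-a_i$ left-handed half-twists if $a_i<0$. Viewing the diagram on $S^2$ shows that the boxes may be permuted cyclically. We call $P(a_1,\dots,a_n)$ an \emph{even pretzel knot} if exactly one $a_i$ is even, for $n$ of either parity. It is indeed a knot. An odd box carries a strand from its left side to its right side, and an even box returns a strand to the side it came from. So if $a_1$ is the even entry, a strand that leaves box $1$ on the right passes once through each of the boxes $2,\dots,n$, enters box $1$ from the left, is returned to the left, passes back through boxes $n,\dots,2$ along the strands not yet used, and closes up in box $1$.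

\begin{figure}[ht]
\centering
\begin{tikzpicture}[thick,scale=1.05]
\foreach \x/\y/\h in {0/0/1.5,0/1.5/1.5,2.4/0/1,2.4/1/1,2.4/2/1,4.8/0/1,4.8/1/1,4.8/2/1}{
  \draw (\x+0.45,\y) .. controls (\x+0.45,\y+0.5*\h) and (\x-0.45,\y+0.5*\h) .. (\x-0.45,\y+\h);
  \draw[white,line width=5pt,shorten <=8pt,shorten >=8pt] (\x-0.45,\y) .. controls (\x-0.45,\y+0.5*\h) and (\x+0.45,\y+0.5*\h) .. (\x+0.45,\y+\h);
  \draw (\x-0.45,\y) .. controls (\x-0.45,\y+0.5*\h) and (\x+0.45,\y+0.5*\h) .. (\x+0.45,\y+\h);
}
\foreach \x in {0,2.4}{
  \draw (\x+0.45,3) .. controls (\x+0.45,3.6) and (\x+1.95,3.6) .. (\x+1.95,3);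
  \draw (\x+0.45,0) .. controls (\x+0.45,-0.6) and (\x+1.95,-0.6) .. (\x+1.95,0);
}
\draw (-0.45,3) .. controls (-0.45,4.8) and (5.25,4.8) .. (5.25,3);
\draw (-0.45,0) .. controls (-0.45,-1.8) and (5.25,-1.8) .. (5.25,0);
\node at (2.4,3.85) {$D_+$}; \node at (2.4,-0.85) {$D_-$};
\node at (1.2,1.5) {$S_1$}; \node at (3.6,1.5) {$S_2$}; \node at (6.1,1.5) {$S_3$};
\node at (0,1.5) {\scriptsize $B_{1,1}$};
\node at (2.4,2) {\scriptsize $B_{2,1}$}; \node at (2.4,1) {\scriptsize $B_{2,2}$};
\node at (4.8,2) {\scriptsize $B_{3,1}$}; \node at (4.8,1) {\scriptsize $B_{3,2}$};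
\end{tikzpicture}
\caption{The standard diagram of the even pretzel knot $P(2,3,3)$. The regions $D_+$, $D_-$ and the bigons $B_{i,k}$, joined at the crossings, form the pretzel surface $F$. The regions $S_1,S_2,S_3$ between consecutive boxes ($S_3$ is the unbounded region), joined at the crossings, form the second checkerboard surface $F'$.}
\label{fig:pretzel}
\end{figure}

The standard diagram exhibits the \emph{pretzel surface} $F$: two disks $D_+$ and $D_-$ joined by $n$ bands, the $i$-th with $|a_i|$ half-twists. It has $b_1(F)=n-1$. For an even pretzel knot with $n\ge2$ it is nonorientable, because a loop through the even band and one odd band meets an odd number of half-twists and so is the core of a M\"obius band. Hence every even pretzel knot $K=P(a_1,\dots,a_n)$ with $n\geq 2$ satisfies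
\begin{equation}\label{eq:upper}
\gamma_c(K)\le\gamma_3(K)\le n-1 .
\end{equation}
For $n=2$ this gives $\gamma_c(K)=1$. For larger $n$ the bound can fail to be sharp, for two different reasons.

\begin{example}[cancelling signs]\label{ex:ribbon}
Let $K=P(q,-q,e)$ with $q$ odd and $e\ne0$ even. Cutting the third band of $F$ is a saddle move that turns $K$ into $P(q,-q)$, the boundary of an unknotted annulus with $q-q=0$ half-twists, which is the two-component unlink. Capping both components with disks shows that $K$ is ribbon, hence slice, and $\gamma_c(K)=1<2$.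
\end{example}

\begin{example}[few crossings]\label{ex:few}
The second checkerboard surface $F'$ of the standard diagram consists of $n$ disks and one band for each of the $N=\sum|a_i|$ crossings, so $b_1(F')=N-n+1$. For $K=P(2,1,\dots,1)$ with $n-1$ ones this gives $b_1(F')=2$. If $F'$ is orientable, take its boundary connected sum with a small M\"obius band with unknotted boundary, which raises $b_1$ by one. In either case $\gamma_c(K)\le3$, which is less than $n-1$ for $n\ge5$.
\end{example}

One would guess that \eqref{eq:upper} is sharp when neither phenomenon occurs, for instance when all parameters are positive and large. For $n=3$ and $n=4$ it is known that infinitely many even pretzel knots have $\gamma_c=n-1$; examples are $P(p,p,2p)$ for primes $p\equiv1\pmod{20}$, and $P(5,5,5^{2m+1}-2,10)$ for $m\ge0$. The following conjecture is taken from \cite{Jabuka}.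

\begin{quote}
\textbf{Conjecture.} \emph{For every $n\ge3$ there exist infinitely many even $n$-stranded pretzel knots $K=P(a_1,\dots,a_n)$ with $\gamma_c(K)=n-1$.}
\end{quote}

The conjecture is true, by our first theorem.

\begin{theorem}\label{thm:main}
Let $n\ge3$, $a_1=6$, and let $a_2,\dots,a_n$ be odd multiples of $3$ with $a_j\ge7(n-1)^2$. Then $\gamma_c(P(a_1,\dots,a_n))=n-1$. For each $n\ge3$ these knots represent infinitely many smooth concordance classes; in particular there are infinitely many such knots.
\end{theorem}

The second theorem gives a wider range of parameters. In it, $\Sigma(K')$ is the double cover of $S^3$ branched along $K'$, and $\operatorname{rk}_pA$ is the minimal number of generators of the $p$-primary part of a finite abelian group $A$.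

\begin{theorem}\label{thm:wide}
Let $n\ge3$, let $a_1>0$ be even and $a_2,\dots,a_n>0$ odd, and let $K=P(a_1,\dots,a_n)$; by cyclic symmetry the even entry may be at any position.
\begin{enumerate}
\item[(a)] If $\gcd(a_1,\dots,a_n)>1$ and $a_1\sum_{i=2}^n\frac1{a_i}\le2$, then $\gamma_c(K)=n-1$. Moreover, every knot $K'$ smoothly concordant to $K$ has bridge number at least $n$, so $n$ is the minimal bridge number in the concordance class of $K$; and every connected spanning surface of $K'$, orientable or not, has $b_1\ge n-1$.
\item[(b)] More generally, let $p$ be an odd prime, let $I=\{i:p\mid a_i\}$ and $r=|I|\ge1$. If $a_1\sum_{i\in I,\,i\ge2}\frac1{a_i}<2$, then $r-1\le\gamma_c(K)\le n-1$. Moreover, $\operatorname{rk}_pH_1(\Sigma(K'))\ge r-1$ for every $K'$ concordant to $K$.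
\end{enumerate}
\end{theorem}

Part (a) applies whenever the entries have a common factor greater than $1$ and each odd entry is at least $\frac{n-1}2a_1$. This covers the knots of Theorem~\ref{thm:main}, since $7(n-1)^2\ge3(n-1)$. We nevertheless prove Theorem~\ref{thm:main} directly, because for $p=3$ the final step takes a few lines and the conjecture then does not depend on the averaging argument behind Theorem~\ref{thm:wide}.

Section~\ref{sec:rank} recalls why $\operatorname{rk}_pH_1(\Sigma(K'))$ bounds $\gamma_3(K')$ from below. This rank is not a concordance invariant, so the task is to show that for our knots it cannot drop. Section~\ref{sec:obstruction} states an arithmetic condition that a drop would force, Proposition~\ref{prop:obstruction}, and shows by hand that the condition fails for three strands. Sections \ref{sec:lattices}--\ref{sec:donaldson} prove the proposition, Sections \ref{sec:main} and \ref{sec:wide} prove the theorems, and Section~\ref{sec:hyp} discusses the hypotheses.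

\section{Spanning surfaces and the rank of the double cover}\label{sec:rank}

For a knot $J$, the group $H_1(\Sigma(J))$ is finite of order $\det J=|\Delta_J(-1)|$, where $\Delta_J$ is the Alexander polynomial, and this order is odd. Hence $H_1$ and, by duality, $H_2$ of $\Sigma(J)$ vanish with coefficients in $\mathbb Q$ and in $\mathbb F_2$. Moreover $H_2(\Sigma(J))=0$ and $H^2(\Sigma(J))\cong H_1(\Sigma(J))$. For a finite abelian group $A$ and a prime $p$, let $A_{(p)}$ be the $p$-primary part and $A[p]=\{x\in A:px=0\}$. Then $\operatorname{rk}_pA=\dim_{\mathbb F_p}A[p]=\dim_{\mathbb F_p}A/pA$. The first expression shows that $\operatorname{rk}_p$ does not increase on passing to a subgroup; the second shows the same for quotients, and that $\operatorname{rk}_pA\le m$ if $A$ is generated by $m$ elements.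

We use the following facts of Gordon and Litherland \cite{GL}. Let $F$ be a connected spanning surface of $J$, orientable or not. Push the interior of $F$ into $B^4$ and let $X_F$ be the double cover of $B^4$ branched along the result, so that $\partial X_F=\Sigma(J)$. Then $X_F$ is the union of two copies of $B^4$ glued along a tubular neighborhood of $F$ in $S^3$. By the van Kampen theorem and the Mayer--Vietoris sequence, $\pi_1(X_F)=1$ and $H_2(X_F)\cong H_1(F)\cong\mathbb Z^{b_1(F)}$. The intersection form of $X_F$, transported to $H_1(F)$, is the Gordon--Litherland form $G_F$.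

When $F$ is a checkerboard surface, $G_F$ is the Goeritz form, which can be read off the diagram. Color the regions of a connected diagram on $S^2$ in checkerboard fashion, let $F$ be made of the shaded regions and one half-twisted band at each crossing, and let $S_0,\dots,S_m$ be the unshaded regions. The group $H_1(F)$ is generated by loops around these regions, again written $S_0,\dots,S_m$, with the single relation $\sum S_i=0$, and
\begin{equation}\label{eq:goeritz}
G_F(S_i,S_j)=-\sum_c\eta(c)\quad(i\ne j),\qquad G_F(S_i,S_i)=-\sum_{j\ne i}G_F(S_i,S_j),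
\end{equation}
where $c$ runs over the crossings shared by $S_i$ and $S_j$. The sign $\eta(c)=\pm1$ records the handedness of the band at $c$. It depends only on the crossing and the shading near it, and it changes when the shading is reversed.

\begin{lemma}\label{lem:rank}
Let $J$ be a knot and $p$ a prime.
\begin{enumerate}
\item[(i)] If $F$ is a connected spanning surface of $J$, then $H_1(\Sigma(J))\cong\operatorname{coker}G_F$, and $b_1(F)\ge\operatorname{rk}_pH_1(\Sigma(J))$.
\item[(ii)] $\gamma_3(J)\ge\operatorname{rk}_pH_1(\Sigma(J))$.
\item[(iii)] The bridge number of $J$ is at least $\operatorname{rk}_pH_1(\Sigma(J))+1$.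
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Put $X=X_F$. Since $H_1(X)=0$, we have $H_2(X,\partial X)\cong H^2(X)=\operatorname{Hom}(H_2(X),\mathbb Z)$, and the exact sequence $H_2(X)\to H_2(X,\partial X)\to H_1(\partial X)\to0$ presents $H_1(\Sigma(J))$ as the cokernel of the intersection form, a quotient of $\mathbb Z^{b_1(F)}$.

(ii) Closed surfaces embedded in $S^3$ are orientable. So discarding the closed components of a surface that realizes $\gamma_3(J)$ leaves a connected nonorientable spanning surface and does not increase $b_1$. Apply (i).

(iii) The bridge number is the least number of local maxima of the height function on a knot isotopic to $J$. If it equals $b$, a sphere splits $(S^3,J)$ into two trivial $b$-string tangles, whose double branched covers are handlebodies of genus $b-1$. Thus $\Sigma(J)$ has a Heegaard splitting of genus $b-1$, and $H_1(\Sigma(J))$ is generated by $b-1$ elements.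
\end{proof}

Take for $F$ the pretzel surface of an even pretzel knot $K$ all of whose parameters are divisible by an odd prime $p$, with any signs. The sign $\eta$ is constant on each box, so all entries of \eqref{eq:goeritz} are divisible by $p$, and $\operatorname{coker}G_F\otimes\mathbb F_p=\mathbb F_p^{\,n-1}$. Lemma~\ref{lem:rank} and \eqref{eq:upper} give $\gamma_3(K)=n-1$. For $\gamma_c$ this is not enough. The knot $P(3,-3,6)$ has $\operatorname{rk}_3H_1(\Sigma)=2$ and is concordant to the unknot, whose double cover is $S^3$, by Example~\ref{ex:ribbon}.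

\section{The obstruction, and the case of three strands}\label{sec:obstruction}

From here to the end of Section~\ref{sec:wide} we assume
\[
n\ge3,\qquad a_1>0\text{ even},\qquad a_2,\dots,a_n>0\text{ odd},\qquad K=P(a_1,\dots,a_n),
\]
and we put $N=\sum a_i$. Let $L$ be the lattice
\[
L=\Big\{v\in\mathbb Z^n:\sum v_i=0\Big\},\qquad\langle v,v'\rangle=\sum a_iv_iv_i',\qquad|v|^2=\langle v,v\rangle .
\]
It is positive definite of rank $n-1$, and it will turn out to be the Goeritz lattice of the pretzel surface. Let $p$ be an odd prime that divides at least one $a_i$, let $I=\{i:p\mid a_i\}$ and $r=|I|$, and put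
\[
V=\Big\{\xi\in\mathbb F_p^{\,n}:\ \sum\xi_i=0,\ \ \xi_i=0\text{ for }i\notin I\Big\},\qquad\dim V=r-1 .
\]
This space will be the $p$-torsion of $H^2(\Sigma(K))$. An \emph{odd lift} of $\xi\in V$ is a vector $X\in L$ with $X\equiv\xi\pmod p$ and $X_i$ odd for all $i\ge2$.

How short can an odd lift be? The odd lifts of $0$ are the vectors $pc$ with $c\in L$ and $c_i$ odd for $i\ge2$. Then $c_1=-\sum_{i\ge2}c_i\equiv n-1\pmod2$, so $|c|^2\ge N_0$, where
\[
N_0=a_2+\dots+a_n+\delta a_1,\qquad\delta=\begin{cases}1,&n\text{ even,}\\0,&n\text{ odd.}\end{cases}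
\]
Equality holds for $c_0=(1,-1,\dots,1,-1)$ if $n$ is even and for $c_0=(0,1,-1,\dots,1,-1)$ if $n$ is odd. So the shortest odd lift of $0$ has norm exactly $p^2N_0$. The obstruction says that if the rank drops along a concordance, then some line in $V$ has no odd lift shorter than those of $0$.

\begin{proposition}\label{prop:obstruction}
Suppose that $K$ is concordant to a knot $K'$ with $\operatorname{rk}_pH_1(\Sigma(K'))<r-1$. Then there is a nonzero $\xi\in V$ such that $\sum a_iX_i^2\ge p^2N_0$ for every $k\in\mathbb F_p^*$ and every odd lift $X$ of $k\xi$.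
\end{proposition}

One expects the conclusion to fail often. In an odd lift of $0$ each coordinate $X_i$ with $i\ge2$ has absolute value at least $p$, while a nonzero residue $\xi_i$ is represented by an odd integer of absolute value less than $p$. This is a gain, weighted by $a_i$. The price is that $X_1=-\sum_{i\ge2}X_i$ is forced and may be large, a loss weighted by $a_1$. If the odd parameters are large compared with $a_1$, the gain wins.

\begin{example}\label{ex:three}
Let $K=P(6,a,b)$ with $a,b\ge9$ odd multiples of $3$, and let $p=3$. Then $r=3$, $N_0=a+b$, and $V$ is the plane $\xi_1+\xi_2+\xi_3=0$ in $\mathbb F_3^{\,3}$. Its eight nonzero vectors are $\pm\xi$ for the four vectors $\xi$ below, and each $\xi$ is listed with an odd lift $X$: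
\[
\begin{array}{c|c|c}
\xi & X & 6X_1^2+aX_2^2+bX_3^2\\ \hline
(0,1,-1) & (0,1,-1) & a+b\\
(1,1,1) & (-2,1,1) & 24+a+b\\
(1,-1,0) & (-2,-1,3) & 24+a+9b\\
(1,0,-1) & (-2,3,-1) & 24+9a+b
\end{array}
\]
All four norms are less than $p^2N_0=9a+9b$, because $8a>24$ and $8b>24$; and $-X$ is an odd lift of $-\xi$ with the same norm. So the conclusion of Proposition~\ref{prop:obstruction} fails, and every $K'$ concordant to $K$ has $\operatorname{rk}_3H_1(\Sigma(K'))\ge2$. By Lemma~\ref{lem:rank} and \eqref{eq:upper}, $\gamma_c(P(6,a,b))=2$: no knot concordant to $P(6,a,b)$ bounds a M\"obius band in $S^3$.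
\end{example}

The proofs of both theorems follow this pattern. It remains to prove the proposition and to find short lifts in general.

\section{Two negative definite 4-manifolds}\label{sec:lattices}

The inequality in Proposition~\ref{prop:obstruction} will come from Donaldson's theorem, which concerns closed definite 4-manifolds. To build one we need negative definite manifolds bounded by $\Sigma(K)$ with both orientations. The two checkerboard surfaces provide them, because all $a_i$ are positive: every band of the pretzel surface $F$ has the same handedness, so $\eta(c)=\eta$ is constant for $F$, and the sign is the constant $-\eta$ for $F'$. The value of $\eta$ depends on conventions and will not matter.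

Let $\mathbb Z^N$ be the standard Euclidean lattice with orthonormal basis $f_{i,k}$ $(1\le i\le n,\ 1\le k\le a_i)$, one vector for each crossing, where $(i,k)$ is the $k$-th crossing from the top in box $i$. The $i$-th \emph{box sum} of $v\in\mathbb Z^N$ is $\sum_kv_{i,k}$. Let
\[
R=\{v\in\mathbb Z^N:\text{ the $n$ box sums of $v$ are equal}\},\qquad\operatorname{rank}R=N-n+1 .
\]

\begin{lemma}\label{lem:goeritz}
There are isometries $(H_1(F),\eta\,G_F)\cong L$ and $(H_1(F'),-\eta\,G_{F'})\cong R$.
\end{lemma}

\begin{proof}
Suppose that the sign in \eqref{eq:goeritz} is a constant $\varepsilon$, and that we assign to the unshaded regions $S_0,\dots,S_m$ vectors $w_0,\dots,w_m$ that span a lattice $\Lambda$ of rank $m$, sum to $0$, and have $\langle w_i,w_j\rangle$ equal to minus the number of crossings shared by $S_i$ and $S_j$ for $i\ne j$. Then $S_i\mapsto w_i$ is a surjection between free groups of rank $m$, hence an isomorphism. It carries $\varepsilon G$ to the form of $\Lambda$ on pairs $i\ne j$, and also on the diagonal since $\langle w_i,w_i\rangle=-\sum_{j\ne i}\langle w_i,w_j\rangle$.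

For $F$ the unshaded regions are $S_i$ $(i\in\mathbb Z/n)$, between boxes $i$ and $i+1$. The regions $S_{i-1}$ and $S_i$ share the $a_i$ crossings of box $i$, and other pairs share none. Assign $e_i-e_{i+1}\in L$ to $S_i$, where $e_1,\dots,e_n$ is the standard basis of $\mathbb Z^n$. These vectors sum to $0$ and span $L$; we have $\langle e_{i-1}-e_i,e_i-e_{i+1}\rangle=-a_i$, and the remaining pairs are orthogonal.

For $F'$ the unshaded regions are $D_+$, $D_-$ and the bigons $B_{i,k}$ $(1\le k<a_i)$ between the crossings $(i,k)$ and $(i,k+1)$. Assign
\[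
D_+\mapsto\sum_if_{i,1},\qquad B_{i,k}\mapsto f_{i,k+1}-f_{i,k},\qquad D_-\mapsto-\sum_if_{i,a_i}.
\]
Each $f_{i,k}$ occurs exactly twice, with coefficient $+1$ in the region above the crossing $(i,k)$ and with coefficient $-1$ in the region below it. Hence the vectors sum to $0$, and the product of two of them is minus the number of shared crossings. They lie in $R$, with common box sum $1$, $0$ and $-1$ respectively. They span $R$: subtracting a multiple of the vector of $D_+$ from $v\in R$ makes all box sums zero, and the vectors with zero box sums are spanned by the differences $f_{i,k+1}-f_{i,k}$. The number of regions is $2+(N-n)=\operatorname{rank}R+1$.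
\end{proof}

Put $Y=-\eta\,\Sigma(K)$, $X_L=-\eta X_F$ and $X_R=\eta X_{F'}$, where the signs denote orientations. Writing $Q$ for intersection forms, we obtain simply connected manifolds with
\[
\partial X_L=Y,\quad (H_2(X_L),Q)=-L;\qquad\partial X_R=-Y,\quad (H_2(X_R),Q)=-R .
\]

For a positive definite lattice $\Lambda$, let $\Lambda^*=\{c\in\Lambda\otimes\mathbb Q:\langle c,v\rangle\in\mathbb Z\text{ for all }v\in\Lambda\}$ be the dual lattice; it contains $\Lambda$. We identify $H^2(X_L)=\operatorname{Hom}(H_2(X_L),\mathbb Z)$ with $L^*$ by letting $c\in L^*$ act as $v\mapsto\langle c,v\rangle$. In the exact sequence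
\[
H^2(X_L,Y)\to H^2(X_L)\to H^2(Y)\to H^3(X_L,Y)
\]
the last group is $H_1(X_L)=0$, the first is $H_2(X_L)=L$, and the first map sends $v$ to $Q(v,\cdot)=-\langle v,\cdot\rangle$. So restriction to $Y$ induces an isomorphism
\begin{equation}\label{eq:H2Y}
L^*/L=H^2(Y),
\end{equation}
and we write $[c]$ for the class of $c\in L^*$. The same sequence for $X_R$ shows that the restriction $R^*=H^2(X_R)\to H^2(Y)$ has kernel $R$. In the basis $e_i-e_n$ $(i<n)$ the Gram matrix of $L$ is $\operatorname{diag}(a_1,\dots,a_{n-1})+a_nE$, where $E$ is the all-ones matrix. This is a rank-one perturbation of a diagonal matrix, so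
\begin{equation}\label{eq:det}
\det K=|L^*/L|=a_1\cdots a_{n-1}\Big(1+a_n\sum_{i<n}\frac1{a_i}\Big)=\sum_{i=1}^n\prod_{j\ne i}a_j .
\end{equation}

\section{Torsion classes and characteristic vectors}\label{sec:char}

A vector $c\in\Lambda^*$ is \emph{characteristic} if $\langle c,v\rangle\equiv\langle v,v\rangle\pmod2$ for all $v\in\Lambda$. In $\mathbb Z^N$ these are the vectors with all coordinates odd, so their norm is at least $N$. This is the inequality that Donaldson's theorem will let us use. We need characteristic vectors for $L$ that represent a given torsion class, and one for $R$ that represents $0$.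

\begin{lemma}\label{lem:torsion}
The map $X/p\mapsto X\bmod p$ induces an isomorphism $(L^*/L)[p]\cong V$; in particular $\operatorname{rk}_pH_1(\Sigma(K))=r-1$. If $X$ is an odd lift of $\xi\in V$, then $X/p\in L^*$ is characteristic, its class $[X/p]$ corresponds to $\xi$, and $|X/p|^2=p^{-2}\sum a_iX_i^2$.
\end{lemma}

\begin{proof}
A class in $L^*/L$ is killed by $p$ exactly when it is represented by $X/p$ with $X\in L$, so $(L^*/L)[p]=\{X\in L:X/p\in L^*\}/pL$. The condition $X/p\in L^*$ says that $\sum a_iX_iv_i\equiv0\pmod p$ for all $v\in L$. Since the vectors $e_i-e_j$ span $L$, this means that $a_iX_i\bmod p$ does not depend on $i$. As $I\ne\emptyset$, the common value is $0$, so the condition is that $p\mid X_i$ for $i\notin I$. Reduction $L\to\mathbb F_p^{\,n}$ has kernel $pL$, and its image is the hyperplane $\sum\xi_i=0$, since one may lift $\xi_2,\dots,\xi_n$ to integers and put $X_1=-\sum_{i\ge2}X_i$. This gives the isomorphism with $V$, and the rank follows from \eqref{eq:H2Y}. If $X$ is an odd lift and $v\in L$, then, because $a_1$ is even and $a_i$, $X_i$ are odd for $i\ge2$,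
\[
p\,\langle X/p,v\rangle=\sum a_iX_iv_i\equiv\sum_{i\ge2}v_i\equiv\sum a_iv_i^2=\langle v,v\rangle\pmod2 .
\]
Since $p$ is odd, $X/p$ is characteristic.
\end{proof}

Define $\rho\in\mathbb Z^N$ as follows. If $n$ is even, $\rho=0$. If $n$ is odd, $\rho$ has entries alternately $+1,-1$ in box $1$ and $0$ elsewhere.

\begin{lemma}\label{lem:rho}
The vector $\rho$ lies in $R$, is characteristic for $R$, and has $|\rho|^2=N-N_0$.
\end{lemma}

\begin{proof}
Since $a_1$ is even, all box sums of $\rho$ are $0$, so $\rho\in R$. For $v\in R$ with common box sum $t$ we have $\langle v,v\rangle\equiv\sum_{i,k}v_{i,k}=nt\pmod2$. If $n$ is even, this is $0=\langle\rho,v\rangle$. If $n$ is odd, it is $t$, and $\langle\rho,v\rangle\equiv\sum_kv_{1,k}=t$. Finally $|\rho|^2=(1-\delta)a_1=N-N_0$.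
\end{proof}

\begin{remark}
The choice of $\rho$ has a simple origin. The map $v\mapsto\sum_iv_i(f_{i,1}+\dots+f_{i,a_i})$ embeds $L$ isometrically in $\mathbb Z^N$, orthogonally to $R$, since the image of $v$ pairs with a vector of common box sum $t$ to give $t\sum v_i=0$. The image of $c_0$ has entries $\pm1$ outside box $1$, and also in box $1$ if $n$ is even. Adding $\rho$ fills the remaining zeros, so $c_0+\rho$ is a shortest characteristic vector of $\mathbb Z^N$, and $|c_0|^2+|\rho|^2=N$.
\end{remark}

\section{The double cover of a concordance}\label{sec:W}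

Let $C\subset S^3\times[0,1]$ be a concordance from $K$ to $K'$. Put $Y'=-\eta\,\Sigma(K')$, and let $W$ be the double cover of $S^3\times[0,1]$ branched along $C$, oriented so that $\partial W=-Y\sqcup Y'$. The pair $(S^3\times[0,1],C)$ has the integral homology of a product. The cover $W$ behaves like a product only for homology modulo $2$, and this gap is what lets odd torsion change from $Y$ to $Y'$.

\begin{lemma}\label{lem:W}
We have $H_*(W,Y;\mathbb F_2)=0$. The groups $H_1(W)$, $H_2(W)$ and $H_*(W,Y)$ are finite of odd order, $H_2(W;\mathbb Q)=H_2(W;\mathbb F_2)=0$, and $H^2(W)=\operatorname{Ext}(H_1(W),\mathbb Z)$.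
\end{lemma}

\begin{proof}
Let $E_C$ be the exterior of a tubular neighborhood $C\times D^2$ of $C$, and let $E_K=E_C\cap(S^3\times\{0\})$ be the exterior of $K$. The pair $(S^3\times[0,1],S^3\times\{0\})$ is the union of $(E_C,E_K)$ and $(C\times D^2,K\times D^2)$ along $(C\times S^1,K\times S^1)$. All of these pairs except possibly $(E_C,E_K)$ are acyclic, since $C$ deformation retracts to $K$, so the relative Mayer--Vietoris sequence gives $H_*(E_C,E_K)=0$. In particular $H_1(E_C)=H_1(E_K)=\mathbb Z$, and the connected double cover $\widetilde E_C$ restricts to the connected double cover $\widetilde E_K$. Sending a simplex to the sum of its two lifts, and then projecting, gives the short exact transfer sequence of chain complexes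
\[
0\to C_*(E_C,E_K;\mathbb F_2)\to C_*(\widetilde E_C,\widetilde E_K;\mathbb F_2)\to C_*(E_C,E_K;\mathbb F_2)\to0 ,
\]
so $H_*(\widetilde E_C,\widetilde E_K;\mathbb F_2)=0$. The pair $(W,Y)$ is the union of $(\widetilde E_C,\widetilde E_K)$ and a copy of $(C\times D^2,K\times D^2)$ along a copy of $(C\times S^1,K\times S^1)$, and Mayer--Vietoris gives $H_*(W,Y;\mathbb F_2)=0$.

The groups $H_*(W,Y)$ are finitely generated and vanish after tensoring with $\mathbb F_2$, so they are finite of odd order. The exact sequences $H_1(Y)\to H_1(W)\to H_1(W,Y)$ and $0=H_2(Y)\to H_2(W)\to H_2(W,Y)$ show the same for $H_1(W)$ and $H_2(W)$. The rest follows from the universal coefficient theorems.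
\end{proof}

We now isolate the torsion that is lost along $W$. Put
\[
M=\{\omega|_Y:\ \omega\in H^2(W)_{(p)},\ \omega|_{Y'}=0\}\subset H^2(Y)_{(p)} .
\]
This is a subgroup. If $W$ is a product, then $M=0$. If $K'$ is the unknot, then $H^2(Y')=0$ and $M$ consists of all $p$-primary classes that extend over $W$.

\begin{lemma}\label{lem:M}
If $M=0$, then $H^2(Y)_{(p)}$ is a quotient of a subgroup of $H^2(Y')_{(p)}$. In particular $\operatorname{rk}_pH_1(\Sigma(K))\le\operatorname{rk}_pH_1(\Sigma(K'))$.
\end{lemma}

\begin{proof}
The kernel of $H^2(W)\to H^2(Y')$ is the image of $H^2(W,Y')$. All these groups are finite, so $M$ is the $p$-primary part of the image of $H^2(W,Y')\to H^2(Y)$. Capping with fundamental classes gives isomorphisms $H^2(W,Y')\cong H_2(W,Y)$ and $H^2(Y)\cong H_1(Y)$, under which this map becomes, up to sign, the boundary map $H_2(W,Y)\to H_1(Y)$. Its image is the kernel of $H_1(Y)\to H_1(W)$.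

So $M=0$ implies that $H_1(Y)_{(p)}\to H_1(W)_{(p)}$ is injective. On finite abelian groups the functor $\operatorname{Ext}(-,\mathbb Z)\cong\operatorname{Hom}(-,\mathbb Q/\mathbb Z)$ is exact and contravariant, and it computes $H^2$ from $H_1$ for both $W$ and $Y$. Hence $H^2(W)_{(p)}\to H^2(Y)_{(p)}$ is surjective. By the definition of $M$, the assumption $M=0$ also says that this surjection kills the kernel of $H^2(W)_{(p)}\to H^2(Y')_{(p)}$. So it factors through the image of $H^2(W)_{(p)}$ in $H^2(Y')_{(p)}$, which is the required subgroup. The last claim follows from $H^2\cong H_1$ for $Y$ and $Y'$.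
\end{proof}

\section{A closed definite manifold}\label{sec:donaldson}

We know nothing about $K'$, and in particular we have no definite manifold with which to cap off $Y'$. The remedy is to double $W$ along $Y'$, which leads back to $Y$. A class $\omega$ on $W$ that vanishes on $Y'$ extends by $0$ over the second copy. On $W\cup(-W)$ we thus get a class that restricts to a given element of $M$ at one end and to $0$ at the other, and this lets us pair a characteristic vector of $L^*$ in a nonzero class with the vector $\rho$ in the class $0$.

We use Donaldson's theorem \cite{Donaldson}: \emph{if $Z$ is a closed, oriented, smooth 4-manifold with negative definite intersection form, then $H_2(Z)/\mathrm{torsion}$ has a basis $z_1,\dots,z_m$ with $Q(z_i,z_i)=-1$ and $Q(z_i,z_j)=0$ for $i\ne j$.} There is no assumption on $\pi_1(Z)$.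

\begin{proposition}\label{prop:donaldson}
If $c\in L^*$ is characteristic and $[c]\in M$, then $|c|^2\ge N_0$.
\end{proposition}

\begin{proof}
Form the closed oriented 4-manifold
\[
Z=X_L\cup_YW\cup_{Y'}(-W)\cup_YX_R ,
\]
and write $Z=U\cup U'$ with $U=X_L\sqcup(-W)$, $U'=W\sqcup X_R$ and $U\cap U'=Y\sqcup Y'\sqcup Y$.

\emph{Homology of $Z$.} Let $\mathbb F$ be $\mathbb Q$ or $\mathbb F_2$. Then $H_1$ and $H_2$ of $U\cap U'$ vanish over $\mathbb F$, and $H_2(W;\mathbb F)=0$ by Lemma~\ref{lem:W}. Mayer--Vietoris gives
\begin{equation}\label{eq:split}
H_2(Z;\mathbb F)=H_2(X_L;\mathbb F)\oplus H_2(X_R;\mathbb F)=(L\otimes\mathbb F)\oplus(R\otimes\mathbb F),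
\end{equation}
where the last equality uses $H_1(X_L)=H_1(X_R)=0$. Classes from $X_L$ and from $X_R$ are orthogonal because $X_L$ and $X_R$ are disjoint in $Z$. For $\mathbb F=\mathbb Q$ we conclude that $Z$ is negative definite with $b_2(Z)=(n-1)+(N-n+1)=N$.

\emph{The class $\kappa$.} Choose $\omega\in H^2(W)$ with $\omega|_Y=[c]$ and $\omega|_{Y'}=0$. Consider the classes $c$ on $X_L$, $\omega$ on $W$, $0$ on $-W$, and $\rho$ on $X_R$. They agree on $U\cap U'$: both restrictions are $[c]$ on the first copy of $Y$, both are $0$ on $Y'$, and both are $0$ on the second copy of $Y$ because $\rho\in R$. By the Mayer--Vietoris sequence in cohomology there is $\kappa\in H^2(Z)$ that restricts to these four classes. In particular $\kappa(u+v)=\langle c,u\rangle+\langle\rho,v\rangle$ for $u\in L$, $v\in R$.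

\emph{$\kappa$ is characteristic.} Let $z\in H_2(Z)$. By \eqref{eq:split} for $\mathbb F=\mathbb F_2$ there are $u\in L$ and $v\in R$ such that $z-u-v$ reduces to $0$ in $H_2(Z;\mathbb F_2)$, that is, $z-u-v\in2H_2(Z)$. Since $c$ and $\rho$ are characteristic,
\[
\kappa(z)\equiv\langle c,u\rangle+\langle\rho,v\rangle\equiv|u|^2+|v|^2\equiv Q(u+v,u+v)\equiv Q(z,z)\pmod2 .
\]

\emph{The inequality.} Let $x=-c-\rho\in(L\otimes\mathbb Q)\oplus(R\otimes\mathbb Q)=H_2(Z;\mathbb Q)$. Then $Q(x,u+v)=\langle c,u\rangle+\langle\rho,v\rangle=\kappa(u+v)$, so $Q(x,\cdot)=\kappa$ on $H_2(Z;\mathbb Q)$. In a basis $z_1,\dots,z_N$ given by Donaldson's theorem this means $x=-\sum\kappa(z_i)z_i$, and each $\kappa(z_i)\equiv Q(z_i,z_i)$ is odd. Therefore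
\[
|c|^2+|\rho|^2=-Q(x,x)=\sum_{i=1}^N\kappa(z_i)^2\ge N ,
\]
and $|c|^2\ge N-|\rho|^2=N_0$ by Lemma~\ref{lem:rho}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:obstruction}]
By Lemma~\ref{lem:torsion}, $\operatorname{rk}_pH_1(\Sigma(K'))<r-1=\operatorname{rk}_pH_1(\Sigma(K))$, so $M\ne0$ by Lemma~\ref{lem:M}. The nonzero finite $p$-group $M$ contains an element of order $p$, which corresponds to some nonzero $\xi\in V$, and $M$ contains all its multiples. If $X$ is an odd lift of $k\xi$, then $c=X/p$ is characteristic with $[c]\in M$, and Proposition~\ref{prop:donaldson} gives $p^{-2}\sum a_iX_i^2\ge N_0$.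
\end{proof}

\section{Short lifts modulo 3: proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $K=P(a_1,\dots,a_n)$ be as in the theorem, and let $p=3$, so that $r=n$. By \eqref{eq:upper}, $\gamma_c(K)\le n-1$. Suppose $\gamma_c(K)\le n-2$. Then $K$ is concordant to a knot $K'$ with $\operatorname{rk}_3H_1(\Sigma(K'))\le\gamma_3(K')\le n-2$ by Lemma~\ref{lem:rank}. Let $\xi\ne0$ be given by Proposition~\ref{prop:obstruction}.

Modulo $3$ every nonzero residue is $\pm1$, so the gain is as large as possible. For $i\ge2$ let $X_i=\pm1$ with $X_i\equiv\xi_i\pmod3$ if $\xi_i\ne0$, and $X_i=3$ if $\xi_i=0$. Put $X_1=-\sum_{i\ge2}X_i$. Then $X_1\equiv-\sum_{i\ge2}\xi_i=\xi_1$, so $X$ is an odd lift of $\xi$, and $|X_1|\le3(n-1)$. There is $j\ge2$ with $\xi_j\ne0$, since otherwise $\xi_1=-\sum_{i\ge2}\xi_i=0$ as well. Hence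
\[
\sum a_iX_i^2\le6\cdot9(n-1)^2+9\sum_{i\ge2}a_i-8a_j<9\sum_{i\ge2}a_i\le9N_0 ,
\]
because $8a_j\ge56(n-1)^2>54(n-1)^2$. This contradicts Proposition~\ref{prop:obstruction}, so $\gamma_c(K)=n-1$.

It remains to count concordance classes. Fix $a_2,\dots,a_{n-1}$ and let $a_n$ run over the odd multiples of $3$ with $a_n\ge7(n-1)^2$. By \eqref{eq:det}, $\det K=u+wa_n$ with fixed integers $u,w>0$. These determinants are distinct, so the knots are distinct, and they form an infinite arithmetic progression with difference $6w$. If $K$ and $K'$ are concordant, the Fox--Milnor condition gives $\Delta_K(t)\Delta_{K'}(t)=\pm t^mf(t)f(t^{-1})$ for an integer polynomial $f$, so $\det K\det K'=f(-1)^2$ is a square and the two determinants have the same squarefree part. If only finitely many concordance classes occurred, the determinants would lie in finitely many sets $\{dy^2:y\in\mathbb Z\}$ with $d$ a squarefree positive integer. Each such set has at most $\sqrt x$ elements in $[1,x]$, whereas the progression has at least $x/(6w)-O(1)$. This is a contradiction for large $x$, and Theorem~\ref{thm:main} is proved. \qed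

\section{Short lifts on average: proof of Theorem~\ref{thm:wide}}\label{sec:wide}

In case (a) choose a prime $p$ dividing $\gcd(a_1,\dots,a_n)$. It is odd because $a_2$ is odd, and $I=\{1,\dots,n\}$, $r=n$. We treat both cases together and prove that
\begin{equation}\label{eq:claim}
\operatorname{rk}_pH_1(\Sigma(K'))\ge r-1\quad\text{for every $K'$ concordant to $K$.}
\end{equation}
This implies the theorem. Lemma~\ref{lem:rank} turns \eqref{eq:claim} into the lower bounds for $\gamma_c(K)$, for $b_1$ of connected spanning surfaces of $K'$, and for the bridge number of $K'$. The upper bound for $\gamma_c(K)$ is \eqref{eq:upper}, and the standard diagram of $K$ has $n$ local maxima, so in case (a) the bridge number $n$ is attained by $K$ itself.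

Suppose \eqref{eq:claim} fails, and let $\xi\ne0$ be given by Proposition~\ref{prop:obstruction}. For general $p$ the smallest odd representative of $\xi_i$ can be as large as $p-2$ in absolute value, and the gain for $\xi$ itself may be too small. But the proposition holds for all multiples $k\xi$, and as $k$ varies each nonzero coordinate takes every nonzero residue once. So we construct odd lifts $X(k)$ of $k\xi$ and show that
\[
\Delta(k)=p^2N_0-\sum a_iX_i(k)^2
\]
has positive average over $k\in\mathbb F_p^*$. This contradicts $\Delta(k)\le0$ for all $k$. We write $\mathbb E$ for this average.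

\emph{Odd representatives.} Let $T=\{i\ge2:\xi_i\ne0\}\subset I$. It is nonempty because $\xi\ne0$ and $\sum\xi_i=0$. A nonzero residue has two representatives $t$ and $t-p$ in $(-p,p)$, of opposite parity. For $i\in T$ let $m_i=m_i(k)$ be the odd representative of $k\xi_i$. As $k$ runs over $\mathbb F_p^*$, the integer $m_i(k)$ runs once over $\pm1,\pm3,\dots,\pm(p-2)$. With $h=\frac{p-1}2$, the values $|m_i|$ and $p-|m_i|$ are therefore equidistributed over $1,3,\dots,2h-1$ and over $2,4,\dots,2h$. From $\frac1h\sum_{j=1}^h(2j-1)^2=\frac{4h^2-1}3$ and $\frac1h\sum_{j=1}^h(2j)^2=\frac{2(h+1)(2h+1)}3$ we obtain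
\begin{equation}\label{eq:avg}
\mathbb E\,m_i^2=\frac{p(p-2)}3,\qquad\mathbb E\,(p^2-m_i^2)=\frac{2p(p+1)}3,\qquad\mathbb E\,(p-|m_i|)^2=\frac{p(p+1)}3 .
\end{equation}

\emph{The lifts.} Put $X_i=m_i(k)$ for $i\in T$. For the $s=n-1-|T|$ indices $i\ge2$ outside $T$ put $X_i=\pm p$, with signs chosen to keep $X_1$ small: their total is to be $0$ if $s$ is even, and $-\sigma p$ if $s$ is odd, where $\sigma=\sigma(k)\in\{\pm1\}$ is chosen below. Put $X_1=-\sum_{i\ge2}X_i$. Then $X_1\equiv-\sum_{i\ge2}k\xi_i=k\xi_1\pmod p$, so $X$ is an odd lift of $k\xi$. The indices outside $T\cup\{1\}$ contribute $a_i(p^2-p^2)=0$ to $\Delta(k)$, and $\delta a_1p^2\ge0$, so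
\[
\Delta(k)\ge\sum_{i\in T}a_i(p^2-m_i^2)-a_1X_1^2 .
\]
Let $\alpha=\sum_{i\in T}a_i$ and $\beta=\sum_{i\in T}1/a_i$. By \eqref{eq:avg},
\begin{equation}\label{eq:Delta}
\mathbb E\,\Delta\ge\frac{2p(p+1)}3\,\alpha-a_1\,\mathbb E\,X_1^2 .
\end{equation}
The hypotheses give $a_1\beta\le2$. Moreover $a_1\beta<2$ if $s\ge1$: in case (b) this holds always, and in case (a) because $T$ is then a proper subset of $\{2,\dots,n\}$. We bound $X_1^2$ by the Cauchy--Schwarz inequality in the form $(\sum_{T}y_i)^2\le\beta\sum_{T}a_iy_i^2$.

\emph{The case $s$ even.} Here $-X_1=\sum_Tm_i$, so $\mathbb E\,X_1^2\le\beta\sum_Ta_i\,\mathbb E\,m_i^2=\alpha\beta\,\frac{p(p-2)}3$. By \eqref{eq:Delta} and $a_1\beta\le2$,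
\[
\mathbb E\,\Delta\ge\frac{p\alpha}3\big(2(p+1)-a_1\beta(p-2)\big)\ge\frac{p\alpha}3\cdot6>0 .
\]

\emph{The case $s$ odd.} Now one term $-\sigma p$ is left over, and we pair it with one of the $m_i$. Fix $i_0\in T$ and let $\sigma(k)$ be the sign of $m_{i_0}(k)$. Then $-X_1=(m_{i_0}-\sigma p)+\sum_{i\in T\setminus\{i_0\}}m_i$ with $|m_{i_0}-\sigma p|=p-|m_{i_0}|$, so
\[
\mathbb E\,X_1^2\le\beta\Big(a_{i_0}\,\mathbb E\,(p-|m_{i_0}|)^2+\sum_{i\in T\setminus\{i_0\}}a_i\,\mathbb E\,m_i^2\Big)\le\alpha\beta\,\frac{p(p+1)}3 .
\]
Since $s\ge1$, we have $a_1\beta<2$, and \eqref{eq:Delta} gives $\mathbb E\,\Delta\ge\frac{p(p+1)\alpha}3\,(2-a_1\beta)>0$.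

In both cases $\mathbb E\,\Delta>0$. This proves \eqref{eq:claim}, and with it Theorem~\ref{thm:wide}. \qed

\section{The role of the hypotheses}\label{sec:hyp}

\emph{Positivity} makes the sign $\eta$ constant, so that $X_L$ and $X_R$ are both definite. It cannot simply be dropped from Theorem~\ref{thm:wide}(a). The knot $P(6,3,-3)$, a cyclic permutation of $P(3,-3,6)$, has $\gcd=3$ and $a_1\sum_{i\ge2}1/a_i=0$, yet $\gamma_c=1$ by Example~\ref{ex:ribbon}. There the form $\sum a_iv_i^2$ vanishes on $(0,1,-1)$.

\emph{The common factor} supplies torsion of rank $n-1$ through Lemma~\ref{lem:torsion}, and \emph{the inequality} for $a_1\sum_{i\ge2}1/a_i$ pays for the forced coordinate $X_1$. Some hypothesis beyond positivity is needed, by Example~\ref{ex:few}; the knots $P(2,1,\dots,1)$ violate both conditions. In part (b) the inequality is strict because the case $s$ odd needs $a_1\beta<2$, and $T$ may consist of all $i\ge2$ in $I$ while $s$ is odd. The limit of the method is visible for $P(6,3,3)$, where $a_1\sum_{i\ge2}1/a_i=4$. For $p=3$ and $\xi=(1,-1,0)$, an odd lift of $\pm\xi$ has $X_1$ even and nonzero,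 $X_2$ odd, and $X_3$ an odd multiple of $3$, so its norm is at least $6\cdot4+3+3\cdot9=54=p^2N_0$. The conclusion of Proposition~\ref{prop:obstruction} is then not violated, and the argument gives no information about this knot.

\emph{The parities} of the $a_i$ make the pretzel surface nonorientable, and they enter Lemmas \ref{lem:torsion} and \ref{lem:rho}: since $a_1$ is even, $\rho$ lies in $R$ and the parity of $X_1$ is unconstrained. \emph{Smoothness} of the concordance is used to apply Donaldson's theorem to $Z$.

Finally, Theorem~\ref{thm:wide}(a) is a sufficient condition and not a classification. Neither family recalled in the introduction satisfies it, although both have $\gamma_c=n-1$. The knots $P(5,5,5^{2m+1}-2,10)$ have $\gcd=1$, since $5\nmid5^{2m+1}-2$, and the knots $P(p,p,2p)$ have $a_1\sum_{i\ge2}1/a_i=4$.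

\begin{thebibliography}{9}

\bibitem{Donaldson}
Donaldson, J. Differential Geom. \textbf{26} (1987).

\bibitem{GL}
Gordon and Litherland, Invent. Math. \textbf{47} (1978).

\bibitem{Jabuka}
Stanislav Jabuka, \emph{The concordance crosscap number and rational Witt span of a knot}, arXiv:2012.14801 (2020).

\end{thebibliography}
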